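\title{The bounded complex of an affine oriented matroid with uniform contraction is a ball}

\begin{abstract}
The bounded complex of an affine oriented matroid $(E,\mathcal{L},g)$ is the cell complex formed by the bounded faces of the corresponding arrangement of pseudo-hyperplanes. We prove that it is a PL ball whenever the contraction $\mathcal{L}/g$ is uniform. More generally, it suffices that $g$ be in general position, and we determine the dimension and the boundary of the ball. The proof deletes $g$, so that the bounded complex becomes the complement, in a PL sphere, of a collapsible set of covectors. We also show that the uniformity of $\mathcal{L}/g$ cannot be relaxed by a single non-basis.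
\end{abstract}

\section{Introduction}\label{sec:intro}

Finitely many affine hyperplanes cut $\mathbb{R}^d$ into convex faces, and the bounded faces form a polyhedral complex. For points on a line this complex is a segment or a point, and for three lines in general position in the plane it is a triangle. For the four lines in Figure~\ref{fig:pinch} it consists of two triangles with a common vertex, which is contractible but is not a ball. This paper is about the condition on the arrangement that makes the complex a ball. We work with oriented matroids, which include arrangements of pseudo-hyperplanes.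

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\clip (-2.6,-2.3) rectangle (2.6,2.3);
\fill[gray!15] (-3,4)--(4,-3)--(3,-4)--(-4,3)--cycle;
\fill[gray!65] (0,0)--(1,0)--(0,1)--cycle;
\fill[gray!65] (0,0)--(-1,0)--(0,-1)--cycle;
\draw (-3,0)--(3,0);
\draw (0,-3)--(0,3);
\draw (-3,4)--(4,-3);
\draw (-4,3)--(3,-4);
\fill (0,0) circle (1.6pt);
\node at (-0.2,0.22) {$v$};
\end{tikzpicture}
\caption{The lines $x_1=0$, $x_2=0$ and $x_1+x_2=\pm1$. The bounded faces form the two dark triangles, which meet only in the origin $v$. The two light half-strips are unbounded; together with the triangles they fill the strip $|x_1+x_2|\le 1$.}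
\label{fig:pinch}
\end{figure}

\subsection*{The problem}
An \emph{affine oriented matroid} is a triple $(E,\mathcal{L},g)$, where $\mathcal{L}\subseteq\{+,-,0\}^E$ is the set of covectors of an oriented matroid on a finite set $E$ and $g\in E$ is not a loop. (The axioms and the matroid terms are recalled in Section~\ref{sec:background}.) Sign vectors are ordered componentwise by $0<+$ and $0<-$. The \emph{affine space} and the \emph{bounded complex} are
\[
\mathcal{L}^+=\{X\in\mathcal{L}:X_g=+\},\qquad
\mathcal{L}^{++}=\{X\in\mathcal{L}^+: Y_g=+\text{ for all }Y\in\mathcal{L}\text{ with }0\neq Y\le X\}.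
\]
By the topological representation theorem, $\mathcal{L}\setminus 0$ is the face poset of a regular cell decomposition of a sphere. The set $\mathcal{L}^{++}$ is down-closed in $\mathcal{L}\setminus0$, so it is the face poset of a subcomplex. We say that $\mathcal{L}^{++}$ \emph{is a ball} if this subcomplex, equivalently the order complex $\Delta(\mathcal{L}^{++})$, is homeomorphic to a closed ball. The \emph{contraction} $\mathcal{L}/g$ is the oriented matroid on $E\setminus g$ whose covectors are the restrictions to $E\setminus g$ of the $X\in\mathcal{L}$ with $X_g=0$. An oriented matroid of rank $r$ is \emph{uniform} if every $r$-element subset of its ground set is a basis.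

The realizable case explains these definitions. Let $\ell_e$ $(e\in E)$ be linear functionals on $\mathbb{R}^{d}\times\mathbb{R}\ni(x,t)$ with common kernel $0$ and with $\ell_g=t$, and let $\mathcal{L}$ be the set of sign vectors $(\operatorname{sign}\ell_e(p))_{e\in E}$ of the points $p\in\mathbb{R}^{d+1}$. The rank is $r=d+1$. Each covector names a relatively open cone, and $Y\le X$ means that the cone of $Y$ lies in the closure of the cone of $X$. The elements of $\mathcal{L}^+$ name the faces of the arrangement of the sets $H_e=\{\ell_e=0\}\cap\{t=1\}$ in the affine space $\{t=1\}\cong\mathbb{R}^d$. A face is unbounded exactly when the closure of its cone contains a nonzero vector with $t=0$, so $\mathcal{L}^{++}$ is the set of bounded faces. The contraction $\mathcal{L}/g$ is given by the linear parts $\ell_e(x,0)$; it records how the hyperplanes meet at infinity. It is uniform when any $d$ of the hyperplanes have linearly independent normal vectors. The oriented matroid $\mathcal{L}$ is uniform when, in addition, no $d+1$ of the hyperplanes pass through a point.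

It is known that $\mathcal{L}^{++}$ is always pure and collapsible, hence contractible, and that it is a PL ball if $\mathcal{L}$ is uniform. If $\mathcal{L}$ is uniform then so is $\mathcal{L}/g$, and one may ask whether the weaker condition suffices. The following conjecture is taken from Dong's paper~\cite{Dong}.

\begin{quote}
\emph{Let $(E,\mathcal{L},g)$ be an affine oriented matroid. If $\mathcal{L}/g$ is uniform, then $\mathcal{L}^{++}$ is a ball.}
\end{quote}

Line arrangements suggest that the conjecture is true, because a pinch point as in Figure~\ref{fig:pinch} forces parallel lines. Let $v$ be a vertex, let $\rho_1,\rho_2$ be rays from $v$, each contained in the closure of an unbounded face, and suppose that bounded regions $R_1,R_2$ with vertex $v$ lie in the two different open sectors cut out by $\rho_1\cup\rho_2$. A line $\ell$ of the arrangement that misses $v$ also misses $\rho_j$, since $\rho_j$ lies in a closed half-plane of $\ell$ and starts in its interior. The polygon $R_i$ has a side on a line $\ell_i$ that misses $v$, and so $\ell_i$ lies in the open sector of $R_i$. A sector of angle less than $\pi$ contains no line. Hence both angles equal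 $\pi$, and $\ell_1,\ell_2$ are distinct parallel lines. The number of lines through $v$ plays no role in this argument.

\subsection*{Results}
We prove the conjecture under a weaker hypothesis. Let $r$ be the rank of $\mathcal{L}$. We say that $g$ is \emph{in general position} if
\begin{itemize}
\item[(G)] $g$ is not a loop, and $g\notin\operatorname{cl}(S)$ for every $S\subseteq E\setminus g$ with $\operatorname{rank}(S)<r$.
\end{itemize}
In the realizable case, $\operatorname{rank}(S)<r$ says that the common kernel of the $\ell_e$ $(e\in S)$ is nonzero, and $g\notin\operatorname{cl}(S)$ says that this kernel is not contained in $\{t=0\}$. So (G) says that hyperplanes which have a common point at infinity also have a common point in the affine space.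

\begin{theorem}\label{thm:main}
Let $(E,\mathcal{L},g)$ be an affine oriented matroid of rank $r$ that satisfies \textup{(G)}. If $g$ is a coloop, then $\mathcal{L}^{++}$ is a point. Otherwise $\Delta(\mathcal{L}^{++})$ is a PL $(r-1)$-ball with boundary $\Delta(\partial)$, where
\[
\partial=\{X\in\mathcal{L}^{++}:\text{ there is }Y\in\mathcal{L}^+\setminus\mathcal{L}^{++}\text{ with }Y\ge X\}.
\]
\end{theorem}

Thus the boundary consists of the bounded faces that lie in the closure of an unbounded face.

\begin{corollary}\label{cor:conj}
If $\mathcal{L}/g$ is uniform, then $\mathcal{L}^{++}$ is a PL ball.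
\end{corollary}

Condition (G) is strictly weaker than the uniformity of $\mathcal{L}/g$ (Remark~\ref{rem:weaker}). On the other hand, a bound on the number of non-bases of $\mathcal{L}/g$ cannot replace uniformity.

\begin{theorem}\label{thm:sharp}
For every $d\ge2$ there is a realizable affine oriented matroid $(E,\mathcal{L},g)$ of rank $d+1$ such that exactly one $d$-element subset of the ground set of $\mathcal{L}/g$ is not a basis, and $\mathcal{L}^{++}$ is not a ball.
\end{theorem}

The proofs do not use the known results on $\mathcal{L}^{++}$ quoted above. Section~\ref{sec:shadow} explains the method on a triangle and states Theorem~\ref{thm:shadow}, a result on arbitrary oriented matroids that is proved in Sections~\ref{sec:collapse} and~\ref{sec:complement}. Condition (G) enters only in Section~\ref{sec:bounded}, where Theorem~\ref{thm:main} is deduced. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.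

\section{Covectors and PL topology}\label{sec:background}

\subsection{Oriented matroids}
For a sign vector $X\in\{+,-,0\}^E$ let $X^0=\{e:X_e=0\}$ be its zero set and $X_S$ its restriction to $S\subseteq E$. The \emph{composition} $X\circ Y$ has entry $X_e$ if $X_e\ne0$ and entry $Y_e$ otherwise. Note that $X\le X\circ Y$, and that $X\circ Y=Y$ if $X\le Y$. The \emph{separation set} is $\operatorname{Sep}(X,Y)=\{e:X_e=-Y_e\neq0\}$. We identify an oriented matroid $N$ on $E$ with its set of covectors. This set contains $0$, is closed under negation and composition, and satisfies \emph{elimination}: if $Z,Z'\in N$ and $e\in\operatorname{Sep}(Z,Z')$, then there is $Z''\in N$ with $Z''_e=0$ and $Z''_f=(Z\circ Z')_f$ for all $f\notin\operatorname{Sep}(Z,Z')$. In the realizable case, $Z\circ Z'$ is the sign vector of $p+\varepsilon p'$ for small $\varepsilon>0$, and $Z''$ is the sign vector of the point where the segment from $p$ to $p'$ crosses the hyperplane $\ell_e=0$.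

The zero sets of the covectors are the flats of a matroid on $E$, and the terms rank, closure, independent set, basis and circuit refer to this matroid. In the realizable case $\operatorname{rank}(S)$ is the dimension of the span of the $\ell_e$ $(e\in S)$. An element $e$ is a \emph{loop} if every covector vanishes at $e$, and a \emph{coloop} if $E\setminus e$ is a flat, that is, if some covector is nonzero exactly at $e$. We use the following facts; see \cite[Ch.~3--4]{BLSWZ}. Let $n$ be the rank of $N$.
\begin{itemize}
\item[(M1)] The following are equivalent: $e\in\operatorname{cl}(S)$; $\operatorname{rank}(S\cup e)=\operatorname{rank}(S)$; every covector that vanishes on $S$ vanishes at $e$. If $F'\subsetneq F$ are flats, then $\operatorname{rank}(F')<\operatorname{rank}(F)$.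
\item[(M2)] The \emph{restriction} $N|S=\{Z_S:Z\in N\}$ is an oriented matroid on $S$, and its rank function is the restriction of the rank function of $N$. If $g$ is not a loop, the rank of $S\subseteq E\setminus g$ in $N/g$ is $\operatorname{rank}(S\cup g)-1$.
\item[(M3)] The poset $N$ is graded by the \emph{height} $h(y)=n-\operatorname{rank}(y^0)$: we have $h(0)=0$, all maximal covectors have height $n$, and $h(y')=h(y)+1$ if $y'$ covers $y$.
\item[(M4)] The poset $N\setminus0$ is the face poset of a shellable regular cell decomposition of $S^{n-1}$ \cite[Theorem~4.3.3]{BLSWZ}, and the order complex of the face poset of such a decomposition is a PL sphere \cite[\S4.7]{BLSWZ}. So $\Delta(N\setminus0)$ is a PL $(n-1)$-sphere.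
\end{itemize}

\subsection{Order complexes and PL manifolds}
The \emph{order complex} $\Delta(P)$ of a finite poset $P$ is the simplicial complex of its chains. The \emph{link} of a simplex $\tau$ in a complex $K$ consists of the simplices disjoint from $\tau$ whose union with $\tau$ is a simplex of $K$. For a chain $p_0<\dots<p_k$ in $P$, the link is the join
\begin{equation}\label{eq:link}
\Delta(P_{<p_0})*\Delta\bigl((p_0,p_1)\bigr)*\dots*\Delta\bigl((p_{k-1},p_k)\bigr)*\Delta(P_{>p_k}),
\end{equation}
where $(p,q)$ denotes an open interval. A subcomplex is \emph{full} if it contains every simplex all of whose vertices it contains; for $P'\subseteq P$ the subcomplex $\Delta(P')$ of $\Delta(P)$ is full.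

A \emph{PL $m$-ball} is a polyhedron that is piecewise linearly homeomorphic to an $m$-simplex, and a \emph{PL $m$-sphere} is one that is PL homeomorphic to the boundary of an $(m+1)$-simplex. The empty complex is the $(-1)$-sphere, balls have dimension at least $0$, and a point is a $0$-ball. An \emph{elementary collapse} from a polyhedron $X$ to a subpolyhedron $X'$ is a decomposition $X=X'\cup D$ in which $D$ is a PL ball and $X'\cap D$ is a PL ball of dimension $\dim D-1$ contained in $\partial D$. We write $X\searrow X'$ for a sequence of elementary collapses, and $X$ is \emph{collapsible} if it collapses to a point. A collapse is a homotopy equivalence. We use the following facts; see \cite[Ch.~2--3]{RS}.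
\begin{itemize}
\item[(P1)] The join of a PL $p$-sphere $(p\ge-1)$ with a PL $q$-sphere is a PL $(p+q+1)$-sphere, and its join with a PL $q$-ball is a PL $(p+q+1)$-ball. Links of simplices in PL spheres are PL spheres. If all vertex links of a finite complex are PL $(m-1)$-spheres or PL $(m-1)$-balls, then the complex is a compact PL $m$-manifold; the links of its simplices are PL spheres or balls, and its boundary consists of the simplices whose link is a ball.
\item[(P2)] Let $K$ triangulate a closed PL $m$-manifold, let $K_0,K_1$ be the full subcomplexes on complementary nonempty sets of vertices, and let $\lambda\colon|K|\to[0,1]$ be linear on simplices, equal to $1$ on the vertices of $K_0$ and to $0$ on those of $K_1$. Then $\lambda^{-1}[\frac12,1]$ and $\lambda^{-1}[0,\frac12]$ are compact PL $m$-manifolds, they are neighborhoods of $|K_0|$ and $|K_1|$ that collapse to $|K_0|$ and $|K_1|$, and each is the closure of the complement of the other.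
\item[(P3)] (Uniqueness of regular neighborhoods.) Let $X$ be a compact polyhedron in a closed PL $m$-manifold. Any two neighborhoods of $X$ that are compact PL $m$-manifolds and collapse to $X$ are PL homeomorphic.
\item[(P4)] (Whitehead.) A collapsible compact PL manifold is a PL ball.
\item[(P5)] (Newman.) In a PL $m$-sphere, the closure of the complement of a PL $m$-ball is a PL $m$-ball.
\item[(P6)] The boundary of a compact PL manifold $X$ has a collar, that is, a neighborhood PL homeomorphic to $\partial X\times[0,1]$. Hence attaching an exterior collar $\partial X\times[0,1]$ to $X$ gives a manifold PL homeomorphic to $X$. Also $C\times[0,1]\searrow C\times0$ for every compact polyhedron $C$.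
\end{itemize}

We record two consequences that are used several times.

\begin{lemma}\label{lem:spheres}
Let $N$ have rank $n$ and let $0\neq y\in N$. Then $\Delta(N_{<y}\setminus0)$ is a PL $(h(y)-2)$-sphere and $\Delta(N_{>y})$ is a PL $(n-h(y)-1)$-sphere.
\end{lemma}

\begin{proof}
By (M3) there is a chain with minimum $y$ and one element of each height $h(y),\dots,n$. By \eqref{eq:link} its link in $\Delta(N\setminus0)$ is $\Delta(N_{<y}\setminus0)$, and by (M4) and (P1) this link is a PL sphere of dimension $(n-1)-(n-h(y)+1)=h(y)-2$. A chain with maximum $y$ and one element of each height $1,\dots,h(y)$ has link $\Delta(N_{>y})$, a PL sphere of dimension $(n-1)-h(y)$.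
\end{proof}

\begin{lemma}\label{lem:closure}
Let $K$ be a subcomplex of a triangulated PL $m$-sphere $\Sigma$, $m\ge0$. The closure of $|\Sigma|\setminus|K|$ is the union of the closed $m$-simplices of $\Sigma$ that are not in $K$.
\end{lemma}

\begin{proof}
A point outside $|K|$ lies in the interior of a simplex that is not in $K$. This simplex is a face of an $m$-simplex, which is not in $K$ either. So the union, which is closed, contains the closure. Conversely, the interior of an $m$-simplex not in $K$ is disjoint from $|K|$ and dense in the closed simplex.
\end{proof}

\section{Deleting $g$: shadows}\label{sec:shadow}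

By (P5), one way to recognize a ball inside a sphere is to show that its complement is a ball. The complement of $\mathcal{L}^{++}$ in $\mathcal{L}\setminus0$ consists of three kinds of cells: the unbounded cells with $X_g=+$, the cells on the equator $X_g=0$, and the cells with $X_g=-$. We remove the equator by deleting $g$. In the sphere given by $N=\mathcal{L}|(E\setminus g)$, one expects each unbounded cell to merge with a cell below the equator, while the bounded cells stay as they are. The complement is then described by a single condition. Writing covectors of $\mathcal{L}$ as $(y,s)$, where $s$ is the sign at $g$, it should be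
\[
U=\{y\in N:(y,-)\in\mathcal{L}\},
\]
the set of cells of $N$ that reach below the equator.

\begin{example}\label{ex:triangle}
Let $\mathcal{L}$ be given by the functionals $x_1,x_2,x_3$ and $g=x_1+x_2+x_3$ on $\mathbb{R}^3$. The affine arrangement consists of three lines in general position in the plane $g=1$, and the bounded complex is the triangle $x_1,x_2,x_3\ge0$. Deleting $g$ gives $N=\{+,-,0\}^3$, and $N\setminus0$ is the face poset of the boundary of an octahedron. A point with sign vector $y$ can have negative coordinate sum exactly when some $y_i$ is $-$. So $U$ consists of the $27-8=19$ sign vectors with a minus sign, and $W=N\setminus(\{0\}\cup U)=\{+,0\}^3\setminus0$ is the face poset of one facet of the octahedron, the bounded triangle.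

We want to see that $\Delta(W)$ is a ball by an argument that does not use the shape of $W$. The complexes $\Delta(U)$ and $\Delta(W)$ are full subcomplexes of the sphere $\Delta(N\setminus0)$ on complementary vertex sets. If $\Delta(U)$ is collapsible, then by (P2) and (P4) it has a neighborhood that is a ball, and by (P5) the complementary neighborhood of $\Delta(W)$ is a ball. This is not enough, since a tree, or two triangles with a common vertex, also have a disk as a neighborhood in $S^2$. We must also show that $\Delta(W)$ is a manifold of full dimension, and so we examine links.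

Take the vertex $y=(+,0,0)$. The covectors of $N$ above $y$ are the $(+,a,b)$, and they form a copy of $N'=\{+,-,0\}^2$, with $N'\setminus0$ a circle of four vertices and four edges. We have $(+,a,b)\in U$ exactly when $(a,b)$ lies in
\[
U'=\{(\operatorname{sign}x_2,\operatorname{sign}x_3): x_1>0,\ x_1+x_2+x_3<0\}=\{(-,+),(-,0),(-,-),(0,-),(+,-)\}.
\]
The link of $y$ in $\Delta(W)$ is the order complex of the complement $\{(+,0),(+,+),(0,+)\}$ of $U'$ in the circle. This is the original problem in smaller rank, except that $U'$ is defined by two sign conditions, one at $g$ and one at the element $1$.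
\end{example}

The example shows that an induction on links needs an arbitrary set of prescribed signs. A \emph{datum} is a quadruple $(M,A,B,\sigma)$, where $M$ is an oriented matroid on $A\sqcup B$ and $\sigma\in\{+,-\}^B$. We put $N=M|A$ and
\[
U=\{Z_A:Z\in M,\ Z_B=\sigma\},\qquad W=N\setminus(\{0\}\cup U),
\]
and we call $U$ the \emph{shadow} of the datum. In the realizable case, $U$ is the set of cells of the arrangement $A$ that meet the open convex cone on which the functionals in $B$ have the signs $\sigma$.

\begin{theorem}\label{thm:shadow}
Let $(M,A,B,\sigma)$ be a datum with $N$, $U$, $W$ as above and $n=\operatorname{rank}N$. Assume $0\notin U$. If $U=\emptyset$, then $\Delta(W)$ is a PL $(n-1)$-sphere. If $U\neq\emptyset$, then $n\ge1$ and $\Delta(W)$ is a PL $(n-1)$-ball.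
\end{theorem}

A cell whose closure meets an open set meets that set itself. The combinatorial form of this fact is the basic property of shadows, and it depends on $\sigma$ having no zero entry.

\begin{lemma}\label{lem:up}
The shadow $U$ is up-closed in $N$. Consequently $W$ is down-closed in $N\setminus0$.
\end{lemma}

\begin{proof}
Let $Z\in M$ with $Z_B=\sigma$, and let $Z_A\le y=V_A$ with $V\in M$. Then $(Z\circ V)_B=\sigma$ because $\sigma$ has no zero entry, and $(Z\circ V)_A=Z_A\circ y=y$.
\end{proof}

In particular $0\in U$ forces $U=N$ and $W=\emptyset$, which is why Theorem~\ref{thm:shadow} excludes this case.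

\section{Collapsing the shadow}\label{sec:collapse}

We build $U$ from one maximal element by adding two elements at a time, keeping the set up-closed. Read backwards, each step will be an elementary collapse.

\begin{lemma}\label{lem:pairs}
Let $(M,A,B,\sigma)$ be a datum with $U\neq\emptyset$; here $0\in U$ is allowed. Then
\[
U=\{c\}\sqcup\{a_1<b_1\}\sqcup\dots\sqcup\{a_k<b_k\},
\]
where each $U_j=\{c,a_1,b_1,\dots,a_j,b_j\}$ $(0\le j\le k)$ is up-closed in $N$.
\end{lemma}

In such a decomposition $b_j$ covers $a_j$ in $N$. Indeed, if $a_j<z<b_j$, then $z\in U_j$, hence $z\in U_{j-1}$, hence $b_j\in U_{j-1}$, which is false.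

The proof is by induction on $|A|$. We forget one element $e\in A$, decompose the smaller shadow, and lift each pair. For this we must know which signs at $e$ occur over a given element $y$ of the smaller shadow. In the realizable case, the points with signs $y$ on $A\setminus e$ and $\sigma$ on $B$ form a relatively open convex cone, and its image under $\ell_e$ is $(0,\infty)$, $(-\infty,0)$, $\{0\}$ or $\mathbb{R}$. So the set of signs is $\{+\}$, $\{-\}$, $\{0\}$ or $\{+,0,-\}$; we call the last set \emph{full}.

\begin{example}\label{ex:pairs}
Take the shadow $U'$ of Example~\ref{ex:triangle}, with $A=\{2,3\}$ and the conditions $x_1>0$, $x_1+x_2+x_3<0$. If we forget the element $3$, all three signs of $x_2$ occur. So the smaller shadow $\{+,0,-\}$ contains $0$ although $U'$ does not, and this is why Lemma~\ref{lem:pairs} must allow $0\in U$. The smaller shadow decomposes as $\{-\}\sqcup\{0<+\}$. The set of signs of $x_3$ is full over $-$, and it is $\{-\}$ over $0$ and over $+$. The three elements over $-$ give $c=(-,-)$ and the pair $(-,0)<(-,+)$, and the pair $0<+$ lifts to $(0,-)<(+,-)$. The complex $\Delta(U')$ is the path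
\[
(-,+)>(-,0)<(-,-)>(0,-)<(+,-).
\]
Removing the last pair collapses the right half of the path to $c$, and removing the first pair collapses the left half.
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:pairs}]
If $A=\emptyset$, then $U$ consists of the empty sign vector. Otherwise fix $e\in A$, put $\bar A=A\setminus e$ and $\bar N=N|\bar A$, and let $\bar U$ be the shadow of the datum $(M|(\bar A\cup B),\bar A,B,\sigma)$. Write elements of $N$ as $(y,s)$ with $y\in\bar N$ and $s$ the sign at $e$. Then $(y,s)\mapsto y$ maps $U$ onto $\bar U$. For $y\in\bar U$ let $\Phi(y)=\{s:(y,s)\in U\}\neq\emptyset$. A \emph{witness} for $(y,s)$ is a covector $Z\in M$ with $Z_{\bar A}=y$, $Z_e=s$ and $Z_B=\sigma$.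

\medskip\noindent\emph{One fiber.} We claim that $\Phi(y)$ is a singleton or full.

(i) If $+,-\in\Phi(y)$, then $0\in\Phi(y)$. Witnesses for $(y,+)$ and $(y,-)$ agree outside $e$, so their separation set is $\{e\}$, and eliminating $e$ gives a witness for $(y,0)$.

(ii) If $0,s\in\Phi(y)$ with $s\neq0$, then $-s\in\Phi(y)$. Let $Z$ and $Z'$ be witnesses for $(y,0)$ and $(y,s)$. Then $Z\circ(-Z')$ equals $\sigma$ on $B$, equals $y\circ(-y)=y$ on $\bar A$, and equals $-s$ at $e$.

\medskip\noindent\emph{Two fibers.} Let $y\le y'$ in $\bar U$.

(iii) If $0\neq s\in\Phi(y)$, then $s\in\Phi(y')$. For a witness $Z$ of $(y,s)$ and $V\in M$ with $V_{\bar A}=y'$, the covector $Z\circ V$ is a witness for $(y',s)$.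

One combination has to be excluded. Suppose $y<y'$, $\Phi(y)=\{0\}$ and $\Phi(y')$ is full. Of the four elements over $y$ and $y'$, only $(y,0)$ and $(y',0)$ can be the lower element of a pair, and each lies below both $(y',+)$ and $(y',-)$. So no pair could be added first. This is where we need the covering property.

(iv) If $y'$ covers $y$ in $\bar N$ and $\Phi(y)=\{0\}$, then $\Phi(y')$ is a singleton. If $0\notin\Phi(y')$, then $\Phi(y')$ is not full and we are done, so let $0\in\Phi(y')$. Let $F'\subsetneq F\subseteq\bar A$ be the zero sets of $y'$ and $y$. If some $V\in M$ had $V_F=0$ and $V_e\neq0$, then $Z\circ V$, for a witness $Z$ of $(y,0)$, would be a witness for $(y,V_e)$, contrary to $\Phi(y)=\{0\}$. So $e\in\operatorname{cl}(F)$ by (M1). The sets $F'\cup e\subsetneq F\cup e$ are the zero sets of $(y',0)$ and $(y,0)$, hence flats of $N$. Therefore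
\[
\operatorname{rank}(F'\cup e)\le\operatorname{rank}(F\cup e)-1=\operatorname{rank}(F)-1=\operatorname{rank}(F'),
\]
where the last equality is (M3) for the cover $y<y'$ in $\bar N$, together with (M2). So $e\in\operatorname{cl}(F')$. By (M1) neither $(y',+)$ nor $(y',-)$ is a covector of $N$, and $\Phi(y')=\{0\}$.

\medskip\noindent\emph{Lifting.} By induction, $\bar U$ is the disjoint union of a singleton $\{\bar c\}$ and pairs $\bar P_1,\dots,\bar P_l$ such that each $\bar U_j=\{\bar c\}\cup\bar P_1\cup\dots\cup\bar P_j$ is up-closed in $\bar N$. We call the preimages in $U$ of $\{\bar c\},\bar P_1,\dots,\bar P_l$ \emph{blocks}, we take them in this order, and we divide each block as follows. If $\Phi(\bar c)=\{s\}$, put $c=(\bar c,s)$. If $\Phi(\bar c)$ is full, put $c=(\bar c,-)$, followed by the pair $(\bar c,0)<(\bar c,+)$. For $\bar P_j=\{y<y'\}$, which is a cover in $\bar N$, facts (i)--(iv) leave four cases.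
\begin{itemize}
\item $\Phi(y)=\{0\}$ and $\Phi(y')=\{s'\}$: the pair $(y,0)<(y',s')$.
\item $\Phi(y)=\Phi(y')=\{s\}$ with $s\neq0$: the pair $(y,s)<(y',s)$.
\item $\Phi(y)=\{s\}$ with $s\neq0$, and $\Phi(y')$ full: first $(y,s)<(y',s)$, then $(y',0)<(y',-s)$.
\item $\Phi(y)$ and $\Phi(y')$ full: first $(y,+)<(y',+)$, then $(y,-)<(y',-)$, then $(y,0)<(y',0)$.
\end{itemize}

\medskip\noindent\emph{The partial unions are up-closed.} Let $(z,s)\in U$ with $z\in\bar U_j$, and let $(w,t)\in N$ with $(w,t)\ge(z,s)$. Then $(w,t)\in U$ by Lemma~\ref{lem:up}, and $w\in\bar U_j$ because $w\ge z$. So the set reached at the end of each block is up-closed. A pair that is not the last in its block has the form $(y,s)<(y',s)$ with $s\neq0$ and $\{y<y'\}=\bar P_j$. An element $(w,t)$ above $(y,s)$ or $(y',s)$ lies in $U$, has $t=s$, and has $w\in\bar U_j=\bar U_{j-1}\cup\{y,y'\}$. So it belongs to the pair or to an earlier block, and adding the pair preserves up-closedness. Finally, an element of $N$ above $c$ lies in the first block. Either $c$ is the only element of this block, or $c=(\bar c,-)$ is maximal in it. So $\{c\}$ is up-closed.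
\end{proof}

\begin{lemma}\label{lem:collapsible}
If $U\neq\emptyset$ and $0\notin U$, then $|\Delta(U)|$ is collapsible.
\end{lemma}

\begin{proof}
With the notation of Lemma~\ref{lem:pairs}, $\Delta(U_0)$ is a point. We show that $\Delta(U_j)\searrow\Delta(U_{j-1})$ by one elementary collapse. Write $a=a_j$, $b=b_j$ and $D=\Delta(N_{\ge a})$. Since $U_j$ is up-closed, $N_{\ge a}\subseteq U_j$. Since $U_{j-1}$ is up-closed, none of its elements lies below $a$ or below $b$. So a chain in $U_j$ that contains $a$ or $b$ has minimum $a$ or $b$ and lies in $N_{\ge a}$. Hence
\[
\Delta(U_j)=\Delta(U_{j-1})\cup D,\qquad \Delta(U_{j-1})\cap D=\Delta(N_{>a}\setminus b).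
\]
Because $0\notin U$ we have $a\neq0$, so $S=\Delta(N_{>a})$ is a PL sphere by Lemma~\ref{lem:spheres}. It contains the vertex $b$, so its dimension $p$ is at least $0$. The cone $D=a*S$ is a PL $(p+1)$-ball with boundary $S$.

It remains to see that $\Delta(N_{>a}\setminus b)$, the complex of all simplices of $S$ that do not contain $b$, is a PL $p$-ball. The closed star of $b$ in $S$ is the cone over the link of $b$, hence a PL $p$-ball by (P1). By (P5) and Lemma~\ref{lem:closure}, the union of the $p$-simplices of $S$ that do not contain $b$ is a PL $p$-ball. Every simplex $\tau$ with $b\notin\tau$ lies in this union: choose a $p$-simplex containing $\tau$; if it contains $b$, then $\tau$ lies in its face $\rho$ opposite to $b$, the link of $\rho$ is a $0$-sphere $\{b,b'\}$, and $\tau\subseteq\rho\cup b'$.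
\end{proof}

\section{The complement of the shadow}\label{sec:complement}

Two more lemmas are needed for Theorem~\ref{thm:shadow}. The first is the general form of the link computation in Example~\ref{ex:triangle}: the elements on which $y$ is nonzero move from $A$ to $B$.

\begin{lemma}\label{lem:local}
Let $(M,A,B,\sigma)$ be a datum, $n=\operatorname{rank}N$, and $y\in W$. Put $F=y^0\subseteq A$ and consider the datum
\[
\bigl(M,\ F,\ B\cup(A\setminus F),\ (\sigma,y_{A\setminus F})\bigr),
\]
with associated sets $N'$, $U'$, $W'$. Then $\operatorname{rank}N'=n-h(y)<n$, $0\notin U'$, and $W_{>y}\cong W'$ as posets. Moreover $U'=\emptyset$ if and only if no element of $U$ lies above $y$.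
\end{lemma}

\begin{proof}
The sign vector $(\sigma,y_{A\setminus F})$ has no zero entry, so this is a datum. We have $N'=M|F=N|F$, which has rank $\operatorname{rank}(F)=n-h(y)$ by (M2), and $h(y)\ge1$ since $y\neq0$. Every $y'\in N_{\ge y}$ agrees with $y$ on $A\setminus F$. So the map $\varphi\colon N_{\ge y}\to N'$, $y'\mapsto y'_F$, is injective and preserves order in both directions. It is surjective because $V_F=(y\circ V)_F$ for $V\in N$, and $\varphi(y)=0$. For $y'\ge y$, we have $y'\in U$ if and only if some $Z\in M$ has $Z_B=\sigma$, $Z_{A\setminus F}=y_{A\setminus F}$ and $Z_F=y'_F$, that is, if and only if $\varphi(y')\in U'$. Thus $\varphi$ maps $U\cap N_{\ge y}$ onto $U'$ and $W_{>y}$ onto $W'$, and $0\notin U'$ because $y\notin U$.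
\end{proof}

The second lemma says that a submanifold of full dimension can be recognized from its regular neighborhood. The idea is to produce one neighborhood that is visibly homeomorphic to the submanifold, by adding a collar taken from the outside, and then to use uniqueness. For this the outside must be a manifold.

\begin{lemma}\label{lem:thicken}
Let $\Sigma$ be a triangulated PL $m$-sphere, $m\ge1$, and let $P$ be a subcomplex that is a compact PL $m$-manifold. Let $R$ be a neighborhood of $P$ in $\Sigma$ that is a compact PL $m$-manifold with $R\searrow P$. Then $P$ is PL homeomorphic to $R$.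
\end{lemma}

\begin{proof}
Let $Q$ be the closure of $\Sigma\setminus P$. We first show that $Q$ is a compact PL $m$-manifold with $\partial Q=\partial P=P\cap Q$.

By invariance of domain, a point of $P\setminus\partial P$ is an interior point of $P$ in $\Sigma$. So $P\cap Q\subseteq\partial P$. Let $x\in\partial P$ and subdivide $\Sigma$ so that $x$ is a vertex. By Lemma~\ref{lem:closure}, $Q$ is the subcomplex generated by the $m$-simplices not in $P$. An $m$-simplex $x\cup\rho$ is not in $P$ exactly when the $(m-1)$-simplex $\rho$ of $\operatorname{lk}(x,\Sigma)$ is not in $\operatorname{lk}(x,P)$. By Lemma~\ref{lem:closure} again, the union of these $\rho$ is the closure of the complement of the PL $(m-1)$-ball $\operatorname{lk}(x,P)$ in the PL $(m-1)$-sphere $\operatorname{lk}(x,\Sigma)$. By (P5) it is a PL $(m-1)$-ball, and in particular it is nonempty. So $x\in Q$, the link $\operatorname{lk}(x,Q)$ is this ball, and $Q$ is a manifold near $x$ with $x$ on its boundary. The remaining points of $Q$ lie in the open set $\Sigma\setminus P\subseteq Q$ and are interior points of $Q$. This proves the claim.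

Let $C$ be a collar of $\partial Q$ in $Q$ and put $P^+=P\cup C$. Since $\Sigma=P\cup Q$ and $C$ is a neighborhood of $P\cap Q$ in $Q$, the set $P^+$ is a neighborhood of $P$ in $\Sigma$. Since $C\cap P=\partial P$, the set $C$ is an exterior collar of $P$. By (P6), $P^+$ is a compact PL $m$-manifold, $P^+\searrow P$, and $P^+\cong P$. By (P3), $P^+\cong R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:shadow}]
We use induction on $n$, over all data with $0\notin U$. If $n=0$, then $N=\{0\}$, so $U=\emptyset$ and $\Delta(W)$ is the empty complex, the $(-1)$-sphere. Let $n\ge1$, $m=n-1$ and $\Sigma=\Delta(N\setminus0)$, a PL $m$-sphere by (M4). If $U=\emptyset$, then $\Delta(W)=\Sigma$. So let $U\neq\emptyset$. If $n=1$, then $N\setminus0$ consists of two incomparable elements. The decomposition of Lemma~\ref{lem:pairs} has no pairs, so $U=\{c\}$ and $W$ is a point. Let $n\ge2$.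

\medskip\noindent\emph{Step 1: $\Delta(W)$ is a compact PL $m$-manifold.} Let $y\in W$. Since $W$ is down-closed in $N\setminus0$, the link of $y$ in $\Delta(W)$ is $\Delta(N_{<y}\setminus0)*\Delta(W_{>y})$. The first factor is a PL $(h(y)-2)$-sphere by Lemma~\ref{lem:spheres}. The second is a PL sphere or ball of dimension $n-h(y)-1$, by Lemma~\ref{lem:local} and the induction hypothesis. By (P1) the link is a PL sphere or ball of dimension $(h(y)-2)+(n-h(y)-1)+1=m-1$, and $\Delta(W)$ is a manifold.

\medskip\noindent\emph{Step 2: a neighborhood of $\Delta(W)$ is a ball.} By Lemma~\ref{lem:collapsible}, $\Delta(U)$ is contractible, while $\Sigma$ is not. So $W\neq\emptyset$, and $\Delta(U)$, $\Delta(W)$ are the full subcomplexes of $\Sigma$ on complementary nonempty vertex sets. Let $R_U$ and $R_W$ be their neighborhoods from (P2). Then $R_U\searrow|\Delta(U)|$, which collapses to a point, so $R_U$ is a PL $m$-ball by (P4). By (P5), $R_W$ is a PL $m$-ball.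

\medskip\noindent\emph{Step 3.} Lemma~\ref{lem:thicken}, with $P=|\Delta(W)|$ and $R=R_W$, shows that $\Delta(W)$ is a PL $m$-ball.
\end{proof}

The same lemmas locate the boundary.

\begin{lemma}\label{lem:boundary}
In Theorem~\ref{thm:shadow}, let $U\neq\emptyset$. A chain $y_0<\dots<y_k$ in $W$ lies in the boundary of the ball $\Delta(W)$ if and only if some element of $U$ lies above $y_k$.
\end{lemma}

\begin{proof}
Since $W$ is down-closed in $N\setminus0$, formula \eqref{eq:link} shows that the link of the chain in $\Delta(W)$ is $L*\Delta(W_{>y_k})$, where $L$ is the link of $y_0<\dots<y_{k-1}$ in $\Delta(N_{<y_k}\setminus0)$; for $k=0$, $L$ is this whole complex. By Lemma~\ref{lem:spheres} and (P1), $L$ is a PL sphere. By Lemma~\ref{lem:local} and Theorem~\ref{thm:shadow}, $\Delta(W_{>y_k})$ is a ball if some element of $U$ lies above $y_k$ and a sphere otherwise. The claim follows from (P1).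
\end{proof}

\section{The bounded complex}\label{sec:bounded}

Let $(E,\mathcal{L},g)$ be an affine oriented matroid of rank $r$, with covectors written as $(y,s)$, where $s$ is the sign at $g$. Suppose that $g$ is not a coloop, and consider the datum $(\mathcal{L},E\setminus g,\{g\},-)$. Then $N=\mathcal{L}|(E\setminus g)$ has rank $r$, because $g\in\operatorname{cl}(E\setminus g)$, and
\[
U=\{y:(y,-)\in\mathcal{L}\},\qquad W=\{y\in N:y\neq0,\ (y,-)\notin\mathcal{L}\}.
\]
We have $U\neq\emptyset$ since $g$ is not a loop and $\mathcal{L}$ is closed under negation, and $0\notin U$ since $g$ is not a coloop. So $\Delta(W)$ is a PL $(r-1)$-ball by Theorem~\ref{thm:shadow}, with no further hypothesis on $g$.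

It remains to compare $W$ with $\mathcal{L}^{++}$. A cell is in $W$ if it does not cross the equator, and it is bounded if its closure does not touch the equator. Condition (G) is what allows us to push a touching point across the equator without changing any other sign.

\begin{lemma}\label{lem:push}
Assume \textup{(G)}. If $(z,0)\in\mathcal{L}$, $z\neq0$, and $z\le y\in N$, then $y\in U$.
\end{lemma}

\begin{proof}
The zero set $z^0\cup g$ of the nonzero covector $(z,0)$ is a flat different from $E$, so $\operatorname{rank}(z^0)<r$ by (M1). By (G), $g\notin\operatorname{cl}(z^0)$. So there is $R\in\mathcal{L}$ that vanishes on $z^0$ and not at $g$, and after negation $R_g=-$. Choose $V\in\mathcal{L}$ with $V_{E\setminus g}=y$. The covector $(z,0)\circ R\circ V$ has entry $z_e=y_e$ where $z_e\neq0$, entry $V_e=y_e$ on $z^0$, and entry $-$ at $g$. So it equals $(y,-)$.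
\end{proof}

\begin{proposition}\label{prop:iso}
Suppose that $g$ is not a coloop. The map $X\mapsto X_{E\setminus g}$ is an order isomorphism from $\mathcal{L}^{++}$ onto a subposet of $W$. If \textup{(G)} holds, this subposet is $W$.
\end{proposition}

\begin{proof}
All $X\in\mathcal{L}^{++}$ have $X_g=+$, so the map is injective and preserves order in both directions. Let $X=(y,+)\in\mathcal{L}^{++}$. Then $y\neq0$, as $g$ is not a coloop. If $(y,-)\in\mathcal{L}$, then eliminating $g$ between $(y,+)$ and $(y,-)$ gives $(y,0)\in\mathcal{L}$ with $0\neq(y,0)\le X$, which contradicts $X\in\mathcal{L}^{++}$. So $y\in W$.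

Now assume (G) and let $y\in W$. Some $(y,s)$ is in $\mathcal{L}$. We have $s\neq-$ by the definition of $W$, and $s\neq0$ by Lemma~\ref{lem:push} with $z=y$. So $X=(y,+)\in\mathcal{L}$. If $Y\in\mathcal{L}$ satisfied $0\neq Y\le X$ and $Y_g\neq+$, then $Y=(z,0)$ with $0\neq z\le y$, and Lemma~\ref{lem:push} would give $y\in U$. Hence $X\in\mathcal{L}^{++}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $g$ be a coloop, so that $(0,+),(0,-)\in\mathcal{L}$. The only nonzero sign vector below $(0,+)$ is $(0,+)$ itself, so $(0,+)\in\mathcal{L}^{++}$. Let $X=(x,+)\in\mathcal{L}$ with $x\neq0$. Then $(0,-)\circ X=(x,-)\in\mathcal{L}$, and eliminating $g$ gives $(x,0)\in\mathcal{L}$ with $0\neq(x,0)\le X$. So $X\notin\mathcal{L}^{++}$, and $\mathcal{L}^{++}$ is one point.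

Let $g$ not be a coloop. By Proposition~\ref{prop:iso}, $\Delta(\mathcal{L}^{++})\cong\Delta(W)$, which is a PL $(r-1)$-ball. For the boundary, let $X=(y,+)\in\mathcal{L}^{++}$. We claim that $X\in\partial$ if and only if some element of $U$ lies above $y$. If $y\le y'\in U$, then $Y=X\circ(y',-)=(y',+)$ lies in $\mathcal{L}^+$ and satisfies $Y\ge X$, and $Y\notin\mathcal{L}^{++}$ by Proposition~\ref{prop:iso} because $y'\notin W$. Conversely, let $Y=(y',+)\in\mathcal{L}^+\setminus\mathcal{L}^{++}$ with $Y\ge X$. Then $y'\ge y\neq0$. If $y'$ were in $W$, Proposition~\ref{prop:iso} would give $(y',+)\in\mathcal{L}^{++}$. So $y'\in U$, and the claim holds.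

By Lemma~\ref{lem:boundary}, a chain in $\mathcal{L}^{++}$ lies in the boundary if and only if its largest element is in $\partial$. Since $\partial$ is down-closed in $\mathcal{L}^{++}$, this holds if and only if the whole chain lies in $\partial$. So the boundary is $\Delta(\partial)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Let $\mathcal{L}/g$ be uniform. Its rank is $r-1$ by (M2). We verify (G). Let $S\subseteq E\setminus g$ with $g\in\operatorname{cl}(S)$, and let $S'\subseteq S$ be minimal with $g\in\operatorname{cl}(S')$. Then $S'$ is independent in $\mathcal{L}$, since an element $f\in S'$ with $f\in\operatorname{cl}(S'\setminus f)$ could be removed without changing the closure. By (M2) and (M1), the rank of $S'$ in $\mathcal{L}/g$ is $\operatorname{rank}(S'\cup g)-1=|S'|-1$, so $S'$ is dependent in $\mathcal{L}/g$. In a uniform oriented matroid of rank $r-1$, a set with at most $r-1$ elements is contained in an $(r-1)$-element subset, which is a basis, and so it is independent. Hence $|S'|\ge r$ and $\operatorname{rank}(S)\ge\operatorname{rank}(S')=|S'|\ge r$. This proves (G). By Theorem~\ref{thm:main}, $\mathcal{L}^{++}$ is a point if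 $g$ is a coloop and a PL $(r-1)$-ball otherwise.
\end{proof}

\begin{remark}\label{rem:weaker}
Condition (G) is strictly weaker than the uniformity of $\mathcal{L}/g$. Take functionals that span the dual of $\mathbb{R}^r$, $r\ge3$, and contain a circuit with at most $r-1$ elements, and add a functional $\ell_g$ outside the finitely many proper subspaces spanned by subsets. Then (G) holds. Extend the circuit to a set $T\subseteq E\setminus g$ with $r-1$ elements. Its rank in $\mathcal{L}/g$ is $\operatorname{rank}(T\cup g)-1\le\operatorname{rank}(T)<r-1$, so $T$ is not a basis of $\mathcal{L}/g$. For $r\ge4$ the circuit may consist of three distinct affine hyperplanes through a common subspace of codimension two.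
\end{remark}

\section{One non-basis destroys the ball}\label{sec:sharp}

We generalize Figure~\ref{fig:pinch}. The coordinate hyperplanes cut a neighborhood of the origin into orthants. We add $d$ hyperplanes that bound a prism around a line through the origin, so that exactly the two orthants containing this line stay unbounded. For $d=2$ the prism is the strip in the figure.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $f_1,\dots,f_{d-1}$ be linear functionals on $\mathbb{R}^d$, to be chosen below, and let $f_d=-(f_1+\dots+f_{d-1})$. Let $\mathcal{L}$ be the oriented matroid of the functionals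
\[
x_1,\dots,x_d,\qquad f_1-t,\dots,f_d-t,\qquad g=t
\]
on $\mathbb{R}^d\times\mathbb{R}$. It has rank $d+1$, and its affine arrangement consists of the hyperplanes $x_i=0$ and $f_j=1$ in $\mathbb{R}^d$. The contraction $\mathcal{L}/g$ is the oriented matroid of $x_1,\dots,x_d,f_1,\dots,f_d$ on $\mathbb{R}^d$.

\medskip\noindent\emph{Choice of the $f_j$.} The set $\{f_1,\dots,f_d\}$ is dependent. Any other $d$-element subset omits some $f_k$, so it has the form $\{x_i:i\in I\}\cup\{f_j:j\in J\}$ with $k\notin J$ and $|I|+|J|=d$. Its determinant is a polynomial in the coefficients of $f_1,\dots,f_{d-1}$. The $d-1$ functionals $f_j$ $(j\neq k)$ can be prescribed arbitrarily, because $\sum_jf_j=0$ then determines $f_k$. Taking the $f_j$ $(j\in J)$ to be the $x_i$ $(i\notin I)$ shows that the polynomial is nonzero. We choose $f_1,\dots,f_{d-1}$ where none of these finitely many polynomials vanishes. Then exactly one $d$-element subset is not a basis of $\mathcal{L}/g$.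

\medskip\noindent\emph{The bounded faces at the origin.} Let $v$ be the covector of the point $(0,1)$. It is $0$ on all $x_i$, it is $-$ on all $f_j-t$, and it is $+$ on $g$. Its zero set has rank $d$, so $v$ has height $1$ and is a minimal nonzero covector. Hence $v$ is a minimal element of $\mathcal{L}^{++}$. A covector $Y>v$ agrees with $v$ outside $\{x_1,\dots,x_d\}$, so it is determined by its restriction $y\in\{+,-,0\}^d\setminus0$ to this set, and every such $y$ occurs at points $(x,1)$ with $x$ small. Such a $Y$ fails to be in $\mathcal{L}^{++}$ if and only if some nonzero covector below $Y$ vanishes at $g$, that is, if and only if there is $u\in\mathbb{R}^d\setminus0$ with $f_j(u)\le0$ for all $j$ and $\operatorname{sign}(u)\le y$. Since $\sum_jf_j=0$, the inequalities hold exactly when $f_j(u)=0$ for all $j$. For each $i$ the set $\{f_1,\dots,f_{d-1},x_i\}$ is a basis. So the common kernel of the $f_j$ is a line $\mathbb{R}u_0$, and all coordinates of $u_0$ are nonzero. Put $\tau=\operatorname{sign}(u_0)\in\{+,-\}^d$. Then $Y\notin\mathcal{L}^{++}$ exactly when $y=\pm\tau$.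

\medskip\noindent\emph{The link of $v$.} The link $L$ of $v$ in $K=\Delta(\mathcal{L}^{++})$ is the order complex of $\{+,-,0\}^d\setminus\{0,\tau,-\tau\}$. The poset $\{+,-,0\}^d\setminus0$ is the face poset of the boundary of the $d$-dimensional cross-polytope, with $y$ corresponding to the simplex spanned by the vectors $y_ie_i$ $(y_i\neq0)$. So $|L|$ is a sphere $S^{d-1}$ with two open facets removed. Radial projection from the barycenters of these facets is a deformation retraction onto $|L|$ of the sphere with two points removed, which is homeomorphic to $S^{d-2}\times\mathbb{R}$. Hence $|L|\simeq S^{d-2}$.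

\medskip\noindent\emph{Local homology.} The star of $v$ is the cone over $L$, so excision and the long exact sequence give
\[
H_{d-1}(|K|,|K|\setminus v)\cong\tilde H_{d-2}(|L|)\cong\mathbb{Z}.
\]
The complex $K$ has dimension $d$: chains in $\mathcal{L}\setminus0$ have at most $d+1$ elements by (M3), and since $2^d-2>0$ there is a bounded $Y>v$ with $y\in\{+,-\}^d$, which has height $d+1$ and is the top of a chain of $d+1$ elements of the down-closed set $\mathcal{L}^{++}$. At an interior point of a $d$-simplex of $K$ the local homology in degree $d$ is $\mathbb{Z}$. The local homology of a $k$-ball vanishes at every point in all degrees other than $k$. So if $|K|$ were a $k$-ball, we would have both $k=d$ and $k=d-1$. Therefore $\mathcal{L}^{++}$ is not a ball.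
\end{proof}

For $d=2$ and $f_1=x_1+x_2$ this is the arrangement of Figure~\ref{fig:pinch}, and $|L|$ is the boundary of a square with two opposite open edges removed.

\begin{remark}\label{rem:fails}
The example shows what happens to the proof of Theorem~\ref{thm:main} without (G). The set $S=\{f_1-t,\dots,f_d-t\}$ has rank at most $d$, and its sum is $-dt$, so $g\in\operatorname{cl}(S)$: condition (G) fails, and $g$ is not a coloop. The complex $\Delta(W)$ of Section~\ref{sec:bounded} is still a $d$-ball, but it is larger than $\Delta(\mathcal{L}^{++})$. An element of $U$ above $v_{E\setminus g}$ would come from a point with $t<0$ and $f_j(x)<t$ for all $j$, and summing over $j$ gives $0<dt$. So there is none, and by Lemma~\ref{lem:boundary} the vertex $v$ is an interior point of $\Delta(W)$. The shadow detects the strict system $f_j<0$, which has no solution, while unboundedness detects the weak system $f_j\le0$, which is solved by $\pm u_0$.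

For $d=2$ and $f=x_1+x_2$, the poset $W$ consists of the nonzero covectors of $N$ in the region $t\ge|f(x)|$. This region is a union of cells of $N$ and lies in $t\ge0$. At a point with $0\le t<|f(x)|$ one can replace $t$ by a small negative number without changing the signs of $f-t$ and $-f-t$, so the cell of such a point is in $U$. On the sphere the region is a disk: the strip of Figure~\ref{fig:pinch} together with its two points at infinity $\pm(1,-1,0)$. The two half-strips touch the equator at these points and do not cross it.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLSWZ}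
Bj\"orner, Las Vergnas, Sturmfels, White and Ziegler,
\emph{Oriented Matroids}.

\bibitem{Dong}
Xun Dong,
\emph{The bounded complex of a uniform affine oriented matroid is a ball},
arXiv:math/0610575 (2006).

\bibitem{RS}
Rourke and Sanderson,
\emph{Introduction to PL Topology}.

\end{thebibliography}
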